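# Writing a truth predicate into the height of a model of $\mathsf{S}^1_2$

## 1. Two theorems on Tarski biconditionals

Let $A$ be a finitely axiomatized, consistent, sequential first-order theory, and let $N:\mathsf{S}^1_2\lhd A$ be an interpretation of Buss' bounded arithmetic in $A$. Say $N$ is $m$-dimensional with domain formula $\delta_N(\vec x)$, $\vec x=(x_1,\dots,x_m)$; for a formula $\psi(y)$ of the language of $\mathsf{S}^1_2$, $\psi^N(\vec x)$ is its $N$-translation. Fix an efficient Gödel numbering of the sentences of the language of $A$, with code $\ulcorner\varphi\urcorner$, and efficient numerals, given for each $n$ by a formula $\underline n(y)$ with $\mathsf{S}^1_2\vdash\exists!y\,\underline n(y)$. Let $\mathsf T$ be a fresh $m$-ary predicate symbol. The theory $A+\mathsf{TB}^-_N$ is $A$ together with all the sentences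
$$\forall\vec x\,\Big(\big(\delta_N(\vec x)\wedge(\underline{\ulcorner\varphi\urcorner})^N(\vec x)\big)\to\big(\mathsf T(\vec x)\leftrightarrow\varphi\big)\Big),$$
where $\varphi$ ranges over the sentences of the language of $A$ (so $\varphi$ does not contain $\mathsf T$). An *extension of $\mathsf{S}^1_2$* is a theory in the language of $\mathsf{S}^1_2$ that contains $\mathsf{S}^1_2$. Two theories are *mutually interpretable* if each interprets the other.

The following conjecture comes from Albert Visser, "Enayat Theories", arXiv:1909.08877 (2019).

**Conjecture.** Suppose $A$ is finitely axiomatized, consistent and sequential, and $N:\mathsf{S}^1_2\lhd A$. Then there is no extension of $\mathsf{S}^1_2$ that is mutually interpretable with $A+\mathsf{TB}^-_N$.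

The conjecture is false.

**Theorem 1.** There is a finitely axiomatized, consistent, sequential theory $A$ (a finite extension of $\mathsf{S}^1_2$ in the language of $\mathsf{S}^1_2$) such that, for $N$ the identity interpretation, $A+\mathsf{TB}^-_N$ is mutually interpretable with a consistent, p-time axiomatized extension $U$ of $\mathsf{S}^1_2$. Hence the conjecture is false.

**Theorem 2.** For every finitely axiomatized, consistent, sequential $A$ and every $N:\mathsf{S}^1_2\lhd A$, the theory $A+\mathsf{TB}^-_N$ is mutually interpretable with a consistent, p-time axiomatized extension of $\mathsf{S}^1_2$.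

Theorem 1 alone refutes the conjecture, with an explicit $A$. Theorem 2 says that the conclusion of the conjecture fails for every pair $(A,N)$. Sections 4 to 9 prove Theorem 1 and Sections 10 to 12 prove Theorem 2.

In plain words: $A+\mathsf{TB}^-_N$ is $A$ with a predicate that is right about the truth of each single sentence of $A$. It has a new predicate symbol and infinitely many axioms about it. The question is whether such a theory can have the same interpretability strength as a theory that speaks only about numbers. The answer is yes, because the content of $\mathsf T$ can be stored in one number, and that number can be read off from how far a model of arithmetic extends upward.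

## 2. Interpretations, sequential theories, and bounded arithmetic

**Interpretations.** A *translation* $K$ from one signature into another consists of a dimension $d$, a domain formula $\delta_K$ about $d$-tuples, and a formula for each symbol, including equality; function symbols are translated through their graphs. It extends to formulas by relativizing quantifiers to $\delta_K$. It is an interpretation $K:W\lhd D$ if $D$ proves $\alpha^K$ for every axiom $\alpha$ of $W$, the axioms of identity and the nonemptiness of the domain included. Signatures are finite and interpretations are parameter-free unless said otherwise. *Example.* The integers are interpreted in arithmetic 2-dimensionally: the domain is all pairs, and $(a,b)$ "equals" $(c,d)$ iff $a+d=b+c$. So equality need not go to identity, and a number may have many representatives. That is why the biconditional above speaks of *all* $\vec x$ that represent the numeral.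

**Sequential theories.** $D$ is sequential if some formula $\varepsilon(x,y)$ of its language satisfies
$$D\vdash\exists x\forall y\,\neg\varepsilon(y,x),\qquad D\vdash\forall x\forall y\exists z\forall u\,\big(\varepsilon(u,z)\leftrightarrow(\varepsilon(u,x)\vee u=y)\big).$$
So there is an empty set, and any object can be adjoined to any set. *Example.* In Peano arithmetic let $\varepsilon(u,x)$ say that the $u$-th binary digit of $x$ is $1$. The empty set is $0$, and adjoining $y$ to $x$ gives $x$ or $x+2^y$. An extension of a sequential theory, in the same language or with new constants or predicates for which no new objects are added, is sequential.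

**Bounded arithmetic.** The language of $\mathsf{S}^1_2$ has $0,S,+,\cdot,\le,\lfloor x/2\rfloor$, the binary length $|x|$, and $x\#y=2^{|x||y|}$. A quantifier bounded by a term is bounded; one bounded by a term of the form $|t|$ is sharply bounded. $\Sigma^b_1$-formulas are built from those with only sharply bounded quantifiers by $\wedge$, $\vee$, sharply bounded quantifiers and $\exists x\le t$; $\Delta^b_1$-formulas are those that $\mathsf{S}^1_2$ proves equivalent to a $\Sigma^b_1$-formula and to the negation of one. The axioms are BASIC (finitely many universal sentences) and, for $\Sigma^b_1$-formulas, the scheme PIND: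
$$\varphi(0)\wedge\forall x\,(\varphi(\lfloor x/2\rfloor)\to\varphi(x))\to\forall x\,\varphi(x).$$
"$y=2^x$" has its usual bounded definition, and $\downarrow$ means "exists". Exponentiation need not be total. What is always there is $2^{|w|}=1\#w\le 2w+1$, so $2^x\!\downarrow$ whenever $x\le|w|$ for some $w$. We write $2^x_0=x$, $2^x_{k+1}=2^{2^x_k}$, and ${\rm Bit}(i,t)$ for the $i$-th binary digit of $t$ (so ${\rm Bit}(i,t)=0$ for $i\ge|t|$).

**Numerals.** About numerals we use only $\mathsf{S}^1_2\vdash\underline n(y)\leftrightarrow y=t_n$, with $t_n$ the canonical dyadic term. For example $t_5$ is $2\cdot(2\cdot 1+0)+1$; its length is proportional to the number of binary digits. We also write $\underline n$ for its value.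

**Initial segments and cuts.** An *initial segment* is a nonempty downward closed class; a *cut* is an initial segment closed under successor. They are definable, possibly with extra predicates such as $\mathsf T$, except where the contrary is said. *Example.* In a model where exponentiation is not total, $\{x:2^x\!\downarrow\}$ is a cut (from $2^x$ we get $2^{x+1}=2^x+2^x$) that is not the whole model, although no bounded induction available in the model is violated. Every cut contains all standard numbers.

"In $M$" means: reasoning about an arbitrary model $M$ of the theory at hand. All objects will be uniformly definable, so each such statement is a statement about interpretations.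

## 3. Finitely many biconditionals, and what Tarski's theorem forbids

Take $A\supseteq\mathsf{S}^1_2$ in the language of arithmetic and $N$ the identity, so that the biconditionals say $\mathsf T(\underline{\ulcorner\varphi\urcorner})\leftrightarrow\varphi$.

**One sentence, then $k$ sentences.** For one sentence, put $\mathsf T(x):\leftrightarrow x=\underline{\ulcorner\varphi\urcorner}\wedge\varphi$. For $\varphi_1,\dots,\varphi_k$ with distinct codes, put
$$\mathsf T(x):\leftrightarrow\bigvee_{i\le k}\big(x=\underline{\ulcorner\varphi_i\urcorner}\wedge\varphi_i\big).$$
Distinct numerals are provably distinct, so each of the $k$ biconditionals holds. Thus $A$ plus finitely many biconditionals is mutually interpretable with $A$, an extension of $\mathsf{S}^1_2$. The formula grows with $k$, so this says nothing about all biconditionals at once.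

There is a second way to handle $k$ sentences, which points further. Put all the answers in one number $t=\sum\{2^{\ulcorner\varphi_i\urcorner}:\varphi_i\text{ true}\}$ and let $\mathsf T(x)$ be ${\rm Bit}(x,t)=1$. The formula no longer grows; only the number does.

**The first attempt.** So one looks for an arithmetical theory with a definable number $\tau$ that holds all the answers:
$$U_0=A+\{\varphi\leftrightarrow{\rm Bit}(\underline{\ulcorner\varphi\urcorner},\tau)=1:\varphi\text{ an arithmetical sentence}\}.$$
It interprets $A+\mathsf{TB}^-_N$ at once. But it is inconsistent: $\tau$ is definable, so the diagonal lemma gives a sentence $\lambda$ with $\mathsf{S}^1_2\vdash\lambda\leftrightarrow\neg\,({\rm Bit}(\underline{\ulcorner\lambda\urcorner},\tau)=1)$, against the axiom for $\lambda$. The same argument shows that no consistent extension $U$ of $A$ in the language of arithmetic interprets $A+\mathsf{TB}^-_N$ by an interpretation that leaves the arithmetic unchanged, whatever $\mathsf T$ is translated to.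

So the numbers must change. In a model of $U$ there will be a definable number $\tau$ and a definable *smaller* model $I'$ of $A$, and $\tau$ will record truth in $I'$. Tarski's theorem does not object: $\tau$ need not be definable inside $I'$.

**What this leaves to be done.** To go back, we start with $(M,\mathsf T)\models A+\mathsf{TB}^-_N$ and must build a model of $U$. We can use $\mathsf T$ to collect in a number $t$ the truths of some definable inner model $I$ of $M$. Two difficulties remain.

First, $t$ is just some number, while $U$ needs it to be *definable* in the arithmetical language. We must replace $M$ by a model $M'_t$ in which $t$ is definable, but changing the model threatens to change the inner model whose truths $t$ records. We need a change of $M$ that makes $t$ definable and leaves $I$ where it is.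

Second, $\mathsf T$ comes without any induction, so there may be no number $t$ that records $\mathsf T$ on a nonstandard stretch.

Sections 5 to 8 deal with the first difficulty, Section 9 with the second.

## 4. Absoluteness, shortening of cuts, and bits

We use the following standard facts.

**Fact F0.** $\mathsf{S}^1_2$ is finitely axiomatizable and sequential (Buss; Hájek–Pudlák). It proves true $\Delta^b_1$-statements about numerals, correctly evaluates p-time functions at numerals, and proves $\Sigma^b_1$-LIND: $\varphi(0)\wedge\forall x<|a|\,(\varphi(x)\to\varphi(x+1))\to\varphi(|a|)$.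

**Fact F1.** Let $C$ be a (not necessarily definable) initial segment of a model of $\mathsf{S}^1_2$ closed under $S,+,\cdot,\#$. Then bounded formulas are absolute between $C$ and the model, and $C\models\mathsf{S}^1_2$.

*Proof.* $C$ is also closed under $|x|$ and $\lfloor x/2\rfloor$, which are at most $x$. So terms with arguments in $C$ have values in $C$, and bounded quantifiers range over the same elements in both structures; this is absoluteness. BASIC is universal, so it is inherited. For PIND consider the bounded form
$$\varphi(0)\wedge\forall x\le a\,(\varphi(\lfloor x/2\rfloor)\to\varphi(x))\to\varphi(a).$$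
It holds in the model: apply PIND to $\psi(x):=(x\le a\to\varphi(x))$. Here $\psi(0)$ is clear, and if $\psi(\lfloor x/2\rfloor)$ and $x\le a$, then $\lfloor x/2\rfloor\le a$, so $\varphi(\lfloor x/2\rfloor)$, so $\varphi(x)$. The bounded form is a universally quantified bounded formula, so it is inherited by $C$; and there it gives PIND, since the premise of PIND implies the premise of the bounded form for every $a$. $\square$

**Fact F2 (Interpretation Existence Lemma).** (Feferman; over $\mathsf{S}^1_2$: Visser, *The formalization of interpretability*, Studia Logica 50 (1991).) If $W$ has a $\Delta^b_1$-defined axiom set, then $\mathsf{S}^1_2+{\rm Con}(W)$ interprets $W$, by a one-dimensional parameter-free Henkin interpretation.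

**Fact F3 (Shortening of cuts).** In a model of $\mathsf{S}^1_2$, every definable cut $X$ has a definable subcut closed under $+,\cdot,\#$.

*Proof.* *Addition.* Put $X^+=\{x:\forall y\in X\;x+y\in X\}$. It is downward closed and contains $0$, and $1$ because $X$ is closed under successor. It is contained in $X$ (take $y=0$). It is closed under $+$, since $(x+x')+y=x+(x'+y)$. So it is a subcut of $X$ closed under $+$.

*Multiplication.* Put $Z=\{x\in X^+:\forall y\in X^+\;xy\in X^+\}$. It is downward closed and contains $0,1$. It is closed under $+$ because $(x+x')y=xy+x'y$. If $x,x'\in Z$, then $xx'\in X^+$ (as $x'\in X^+$) and $(xx')y=x(x'y)\in X^+$ for $y\in X^+$; so $Z$ is closed under $\cdot$.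

*Smash.* Put $Z'=\{x\in Z:\forall y\in Z\;x\#y\in Z\}$. It is downward closed and contains $0$, as $0\#y=1$. Let $x,x'\in Z'$ and $y\in Z$. Note $2^{|y|}\le 2y+1\in Z$.

* From $|x+x'|\le\max(|x|,|x'|)+1$ we get $(x+x')\#y\le(\max(x,x')\#y)(2y+1)\in Z$. In the same way $|x+1|\le|x|+1$ gives $(x+1)\#y\le(x\#y)(2y+1)\in Z$.
* From $|xx'|\le|x|+|x'|$ we get $(xx')\#y\le(x\#y)(x'\#y)\in Z$.
* We have $x\#x'\in Z$, and since $|x\#x'|=|x||x'|+1$ and $x'\#y\in Z$,
$$(x\#x')\#y=2^{|x||x'||y|}\,2^{|y|}\le\big(x\#(x'\#y)\big)(2y+1)\in Z.$$

So $Z'$ is a cut closed under $+,\cdot,\#$. $\square$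

**Fact F4 (Bits, minimization, cases).**

1. If $t<2^x$ with $x\le|w|$, then $t$ is determined by its bits below $x$. Also, $t\bmod 2^x$ has the same bits as $t$ below $x$; and if $t<2^x$, then $t+2^x<2^{x+1}$ has the bits of $t$ below $x$ and $x$-th bit $1$.
2. If ${\rm R}$ is $\Delta^b_1$ and ${\rm R}(x_0)$ holds with $x_0\le|w|$, there is a least $x$ with ${\rm R}(x)$.
3. Let $\chi$ be a sentence and $K_1,K_2$ translations of the same dimension such that $D$ proves, for each axiom $\alpha$ of $W$, $\chi\to\alpha^{K_1}$ and $\neg\chi\to\alpha^{K_2}$. Then $D$ interprets $W$.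

*Proof.* (1) Let $t,t'<2^x$ have the same bits below $x$. Apply LIND up to $|w|$ to the formula "$t\bmod 2^{\min(i,x)}=t'\bmod 2^{\min(i,x)}$". It holds at $0$, and it passes from $i$ to $i+1$ because $t\bmod 2^{i+1}=(t\bmod 2^i)+{\rm Bit}(i,t)2^i$. At $i=|w|$ it says $t=t'$. The other claims are immediate.

(2) Suppose there is no least one. Let $\psi(x):=\forall y\le|w|\,(y\le x\to\neg{\rm R}(y))$. This is a sharply bounded quantification of a $\Delta^b_1$-formula, hence $\Delta^b_1$. It holds at $0$, for otherwise $0$ is least. If $\psi(x)$, $x<|w|$ and ${\rm R}(x+1)$, then $x+1$ is least; so $\psi$ is preserved. LIND gives $\psi(|w|)$, which contradicts ${\rm R}(x_0)$.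

(3) Let $K$ have domain $(\chi\wedge\delta_{K_1})\vee(\neg\chi\wedge\delta_{K_2})$, and likewise for equality and all symbols. Then $D\vdash\chi\to(\alpha^K\leftrightarrow\alpha^{K_1})$ and $D\vdash\neg\chi\to(\alpha^K\leftrightarrow\alpha^{K_2})$, so $K:W\lhd D$. $\square$

## 5. Truncated models $M[E,e]$

This section shows how to cut down a model of $\mathsf{S}^1_2$ at a chosen height so that the data of the cut can be read off from the result. For $M\models\mathsf{S}^1_2$ put
$$L=L(M)=\{x:2^{2^x}\!\downarrow\},\qquad J=J(M)=\{j:\forall x\in L\;jx\in L\}.$$
So $L$ measures the height of $M$ on a doubly logarithmic scale, and $J$ consists of the factors by which this height may be multiplied without being exceeded.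

$L$ is an initial segment containing $1$. It is closed under $+$: for $y\in L$ let $a=2^{2^y}$; then $|a|=2^y+1$, so $a\#a=2^{(2^y+1)^2}$ exists, hence so does $2^{2^{2y}}$, i.e. $2y\in L$; and $x+x'\le2\max(x,x')$. Consequently $J$ is an initial segment containing $0,1,2$, closed under $+$ and $\cdot$ (as $(j+j')x=jx+j'x$ and $(jj')x=j(j'x)$), and $J\subseteq L$ (take $x=1$). In particular $L$ and $J$ are cuts.

*Example.* In the standard model, $L=J=\omega$. The same holds with $M$ in place of $\omega$ in any model $M$ where exponentiation is total.

**Definition.** Let $E$ be an initial segment containing $1$ and closed under $+,\cdot$. Let $e\ge1$ with $je\in L$ for all $j\in E$. Put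
$$L_{E,e}=\{x:\exists j\in E\;x\le je\},\qquad M[E,e]=\{y:\exists x\in L_{E,e}\;y\le2^{2^x}\}.$$

The truncation cannot have a sharp top, because it must be closed under $\#$, and $\#$ at least doubles the elements of $L$. The top is therefore blurred by factors from $E$. The lemma says that the new $J$ is exactly this blur.

**Lemma 1.**

1. $M[E,e]$ is an initial segment closed under the functions of $\mathsf{S}^1_2$, so $M[E,e]\models\mathsf{S}^1_2$.
2. $L(M[E,e])=L_{E,e}$ and $J(M[E,e])=E$.
3. If $e=2^{2^a}\notin E$, then in $M[E,e]$: $2^{2^a}\in L$ and $2^{2^{a+1}}\notin L$.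

*Proof.* (1) *This part checks closure so that F1 applies.* $L_{E,e}$ is an initial segment, contains $1$ (as $1\le1\cdot e$), and is closed under $+$ because $je+j'e=(j+j')e$. Let $y,y'\in M[E,e]$; both are at most $2^{2^x}$ for some $x\in L_{E,e}$. Then $y+1$, $y+y'$ and $yy'$ are at most $2^{2^{x+1}}$. Also $|y||y'|\le(2^x+1)^2\le2^{2x+2}$, so $y\#y'\le2^{2^{2x+2}}$. Both $x+1$ and $2x+2$ are in $L_{E,e}$. Apply F1.

(2) *This part reads off $L$ and $J$.* By absoluteness, $x\in L(M[E,e])$ iff $2^{2^x}$ exists and lies in $M[E,e]$, iff $x\le x'$ for some $x'\in L_{E,e}$, iff $x\in L_{E,e}$. Note $E\subseteq L_{E,e}\subseteq M[E,e]$. If $j\in E$ and $x\le j'e$ with $j'\in E$, then $jx\le(jj')e$ with $jj'\in E$; so $j\in J(M[E,e])$. Conversely let $j\in J(M[E,e])$. Since $e\in L_{E,e}$, we have $je\in L_{E,e}$, so $je\le j'e$ for some $j'\in E$. As $e\ge1$, $j\le j'$, so $j\in E$.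

(3) *This part shows that $e$ itself can be recovered if it is of the form $2^{2^a}$.* We have $e\in L_{E,e}$. If $2^{2^{a+1}}=e^2\in L_{E,e}$, then $e^2\le je$ with $j\in E$, so $e\le j$ and $e\in E$, a contradiction. $\square$

The reason for the double exponential in (3): the height is known only up to factors from $E$, but consecutive members of the sequence $2^{2^0},2^{2^1},2^{2^2},\dots$ differ by factor $e=2^{2^a}$ at place $a$, and this factor is not in $E$. So the blur does not reach from one member to the next.

*Example.* Let $\mathfrak M\models\mathsf{PA}$ be nonstandard, $w\in\mathfrak M$ nonstandard, $u=2^{2^w}$. Take $E=\omega$ (not definable) and $e=u$. Then $K=\mathfrak M[\omega,u]$ has $L(K)=\{x:x\le nu\text{ for some }n\in\omega\}$ and $J(K)=\omega$. In $K$, $u\in L$ and $u^2\notin L$.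

## 6. A number written in the height: the sentence $\theta$

We now name the number $a$ of Lemma 1(3) by a sentence of arithmetic. Let
$$\theta:\iff\exists w\,\big(2^w_4\!\downarrow\;\wedge\;\neg\,2^{w+1}_4\!\downarrow\big).$$
Such a $w$ is unique, since $\{w:2^w_4\!\downarrow\}$ is downward closed. With $u=2^{2^w}$ the condition says $u\in L$ and $u^2\notin L$. By Lemma 1(3), $M[E,2^{2^a}]\models\theta$ with $w=a$ whenever $2^{2^a}\notin E$. *Example.* The model $K$ of Section 5 satisfies $\theta$, with the $w$ from its construction. The standard model does not satisfy $\theta$.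

For $M\models\mathsf{S}^1_2+\theta$ define

* $J_2=\{j:2^{2^j}\!\downarrow\;\in J\}$, $\;J_2^+=\{x:\forall y\in J_2\;x+y\in J_2\}$, $\;J^*=\{x\in J_2^+:\forall y\in J_2^+\;xy\in J_2^+\}$;
* $b=|w|-1$, so that $2^b\le w<2^{b+1}$ (for $w\ge1$; Lemma 2(1) shows $w\ge 1$).

The plan is to store a number $t<2^{b-1}$ by re-truncating $M$ so that the new $w$ becomes $2^{b-1}+t$: a leading binary digit $1$ followed by $b-1$ digits that spell $t$. *Example of the arithmetic.* With $b=4$ and $t=5$, written $101$, the new $w$ is $8+5=13$, written $1101$. Its length is $4=b$ for every choice of $t<8$, and $t=13-2^{|13|-1}$. For this to work the blur must be small compared with $2^{2^{2^{b-1}}}$; $J^*$ is a blur that is small enough.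

**Lemma 2.** Let $M\models\mathsf{S}^1_2+\theta$.

1. $J^*\subseteq J$ is an initial segment containing all standard numbers and closed under $+,\cdot$. We have $w,\,2^b,\,2^{b-1}\notin J^*$, and $b>n$ for every standard $n$.
2. Let $E\subseteq J^*$ be an initial segment containing $1$, closed under $+,\cdot$, and let $t<2^{b-1}$. Put $M_{E,t}:=M[E,2^{2^a}]$ with $a=2^{b-1}+t$. Then $M_{E,t}\models\mathsf{S}^1_2+\theta$ with $w(M_{E,t})=2^{b-1}+t$, $|w(M_{E,t})|=b$ and $J(M_{E,t})=E$.

*Proof.* (1) *This part shows that $J^*$ is a cut that stays well below $w$.* $J_2$ is a cut: it is downward closed, $2^{2^0}=2\in J$, and $2^{2^{j+1}}=(2^{2^j})^2$ with $J$ closed under $\cdot$. By the first two paragraphs of the proof of F3 (with $X=J_2$), $J_2^+\subseteq J_2$ is a cut closed under $+$, and $J^*$ is a cut closed under $+$ and $\cdot$. If $j\in J^*$, then $j\le2^{2^j}\in J$, so $j\in J$.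

Since $u\in L$ and $u\cdot u\notin L$, we have $u\notin J$. As $u=2^{2^w}$, this means $w\notin J_2$, so $w\notin J^*$; in particular $w\ge1$. If $2^b\in J^*$, then $w<2\cdot2^b\in J^*$, a contradiction. As $J^*$ contains all standard numbers, $2^b$ exceeds all of them, hence so does $b$. If $2^{b-1}\in J^*$, then $2^b=2\cdot 2^{b-1}\in J^*$, a contradiction.

(2) *This part checks the conditions for the truncation and for Lemma 1(3).* Since $a<2^b\le w$, we have $2^{2^a}\le u\in L$, so $2^{2^a}\in L$, and $j2^{2^a}\in L$ for $j\in E\subseteq J$. So $M[E,2^{2^a}]$ is defined. Since $2^{2^a}\ge a\ge2^{b-1}\notin J^*\supseteq E$, we get $2^{2^a}\notin E$. By Lemma 1, $M_{E,t}\models\mathsf{S}^1_2+\theta$ with $w=a$, and $J(M_{E,t})=E$. Finally $2^{b-1}\le a<2^b$ gives $|a|=b$. $\square$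

## 7. The theories $A$ and $U$ of Theorem 1

**The theory $A$.** Let $A:=\mathsf{S}^1_2+\theta$ and let $N$ be the identity interpretation. $A$ is finitely axiomatized. It is sequential, as an extension of $\mathsf{S}^1_2$ in the same language. It is consistent, since $K=\mathfrak M[\omega,u]$ from Section 5 is a model: $K\models\mathsf{S}^1_2$ by Lemma 1(1) and $K\models\theta$ by Lemma 1(3), as $u=2^{2^w}\notin\omega$.

**The inner model inside a model of $A$.** For $M\models A$ put
$$I=I(M):=M[J^*,2^{2^b}].$$
This is a legitimate truncation: $b\le w$, so $2^{2^b}\le u\in L$, and $J^*\subseteq J$. The formula that defines $I$ does not contain $\mathsf T$. Also $2^{2^b}\ge2^b\notin J^*$, so $2^{2^b}\notin J^*$.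

**The theory $U$.** In models of $\mathsf{S}^1_2+\theta$ we have $w\ge1$ by Lemma 2(1). Put
$$t_w:=w-2^{|w|-1},\qquad I':=M[J,2^{2^{|w|}}].$$
So $t_w$ is $w$ without its leading binary digit. The truncation is legitimate, since $|w|\le w$ gives $2^{2^{|w|}}\le u\in L$. Let $U$ be
$$\mathsf{S}^1_2+\theta+\eta+\big\{\varphi^{I'}\leftrightarrow{\rm Bit}(\underline{\ulcorner\varphi\urcorner},t_w)=1\;:\;\varphi\text{ an arithmetical sentence}\big\},\qquad\eta:\;2^{2^{|w|}}\notin J.$$
$U$ is an extension of $\mathsf{S}^1_2$. It is p-time axiomatized: $\varphi^{I'}$ and the dyadic numeral of $\ulcorner\varphi\urcorner$ are computed from $\varphi$ in polynomial time, and $\varphi$ can be recovered from the axiom.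

Note the design. The inner model $I'$ uses only $J$ and the *length* $|w|$. The stored number $t_w$ uses only the digits of $w$ after the first. So the two can be varied independently; Section 8 makes use of this.

**Step (a): $U$ interprets $A+\mathsf{TB}^-_N$.** The purpose of this step is the easy direction. Work in $U$. By $\eta$ and Lemma 1(1),(3), with $E=J$ and $e=2^{2^{|w|}}\notin J$, we have $I'\models\mathsf{S}^1_2+\theta$, that is, $I'\models A$. Take $I'$ as domain with the restricted arithmetical operations, and translate $\mathsf T(x)$ as ${\rm Bit}(x,t_w)=1$, with $t_w$ computed in the ambient model. The value of a numeral is the same in $I'$ and in the ambient model. So the translation of the biconditional for $\varphi$ is equivalent to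
$${\rm Bit}(\underline{\ulcorner\varphi\urcorner},t_w)=1\leftrightarrow\varphi^{I'},$$
which is an axiom of $U$.

## 8. Changing the stored number without moving the inner model

**Step (b): the key observation.** The purpose of this step is to show that storing $t$ in the height leaves the inner model in place. Let $M\models A$ and $t<2^{b-1}$, with $b=b(M)$, $J^*=J^*(M)$. Put $M'_t:=M_{J^*,t}$. By Lemma 2(2) with $E=J^*$:
$$M'_t\models\mathsf{S}^1_2+\theta,\quad w(M'_t)=a=2^{b-1}+t,\quad|w(M'_t)|=b,\quad t_{w(M'_t)}=t,\quad J(M'_t)=J^*.$$
We have $1\le b\le2^{b-1}\le a$, so $2^{2^b}\le 2^{2^a}$ lies in $M'_t$. In $M'_t$ the sentence $\eta$ says $2^{2^b}\notin J^*$, and we saw in Section 7 that this is true. So $M'_t\models\eta$. The inner model of $M'_t$ is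
$$I'(M'_t)=M'_t[J(M'_t),2^{2^{|w(M'_t)|}}]=M'_t[J^*,2^{2^b}]=M[J^*,2^{2^b}]=I(M).$$
The third equality needs an argument, since its two sides are computed in different models. If $x\le j2^{2^b}$ with $j\in J^*$, then $x\le j2^{2^a}$, so $x\in L_{J^*,2^{2^a}}=L(M'_t)$. Hence $x$ and $2^{2^x}$ lie in $M'_t$; all numbers that enter the definition of $M[J^*,2^{2^b}]$ are in $M'_t$, and by absoluteness both definitions give the same set.

So $\varphi^{I'}$ evaluated in $M'_t$ is $\varphi^I$ evaluated in $M$, for every $t<2^{b-1}$. Bits are absolute as well. Therefore, provably in $A$, for each $\varphi$ and all $t<2^{b-1}$,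
$$M'_t\models\big(\varphi^{I'}\leftrightarrow{\rm Bit}(\underline{\ulcorner\varphi\urcorner},t_w)=1\big)\iff\big(\varphi^{I}\leftrightarrow{\rm Bit}(\underline{\ulcorner\varphi\urcorner},t)=1\big).\tag{1}$$

**Step (c): $U$ is consistent.** This is needed for Theorem 1 and is also used in Step (d). Given $\varphi_1,\dots,\varphi_k$ with distinct codes, take $M\models A$ and let $t=\sum\{2^{\ulcorner\varphi_i\urcorner}:M\models\varphi_i^I\}$, a standard number. By Lemma 2(1), $t<2^{b-1}$. By (1), $M'_t$ satisfies $\mathsf{S}^1_2+\theta+\eta$ and the biconditionals for $\varphi_1,\dots,\varphi_k$. By compactness $U$ has a model.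

## 9. A truth predicate without induction: from $A+\mathsf{TB}^-_N$ to $U$

By (1) it would suffice to find, definably in $(M,\mathsf T)\models A+\mathsf{TB}^-_N$, a number $t<2^{b-1}$ whose bit at $\ulcorner\varphi\urcorner$ is the truth value of $\varphi^I$, for all $\varphi$. The natural candidate collects what $\mathsf T$ says below some bound $x$ that exceeds all standard numbers. This can fail.

*Example.* Let $M\models A$ (so $M$ is nonstandard, since $\theta$ fails in the standard model) and let $\mathsf T$ be the set of all standard numbers that are codes of sentences true in $M$. Then $(M,\mathsf T)\models A+\mathsf{TB}^-_N$. But for nonstandard $x$ there is no $t<2^x$ with ${\rm Bit}(y,t)=1\leftrightarrow\mathsf T(y)$ for all $y<x$. For such a $t$ is not $0$, its highest digit is at place $|t|-1<x$, so $|t|-1\in\mathsf T$ is standard; but infinitely many sentences are true in $M$, so $\mathsf T$ has elements above $|t|-1$.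

So the places up to which $\mathsf T$ is coded may form a cut with no usable element. The way out is to let the two possibilities compete. If the coded places form a cut $Q$ on which $U$ looks consistent, we use Fact F2 on $Q$ and need no code at all. If a refutation of $U$ appears in $Q$, its least instance is a definable element of $Q$; it is nonstandard because $U$ is in fact consistent; and this is the bound we were looking for.

**Step (d): $A+\mathsf{TB}^-_N$ interprets $U$.** Work in $(M,\mathsf T)\models A+\mathsf{TB}^-_N$.

**Step (d1): a predicate for truth in $I$.** We turn $\mathsf T$ into a predicate about $I$. Let $f$ be the p-time function that sends the code of $\varphi$ to the code of $\varphi^I$. Let $\mathsf T'(x)$ say: $x$ codes an arithmetical sentence and $\mathsf T(f(x))$. Since $\varphi^I$ is a $\mathsf T$-free sentence, it has a biconditional, and $\mathsf{S}^1_2$ evaluates $f$ correctly at numerals; so for each $\varphi$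
$$\mathsf T'(\underline{\ulcorner\varphi\urcorner})\leftrightarrow\varphi^I.\tag{2}$$

**Step (d2): the class of places up to which $\mathsf T'$ is coded.** Let
$$Q=\big\{x\le b-1:\exists t<2^x\,\forall y<x\,\big({\rm Bit}(y,t)=1\leftrightarrow\mathsf T'(y)\big)\big\}.$$
Here $2^{b-1}$ exists because $2^{b-1}\le w$. We establish its properties with no induction for $\mathsf T$.

* $0\in Q$, with $t=0$.
* $Q$ is downward closed: if $t$ works for $x$ and $x'\le x$, then $t\bmod2^{x'}$ works for $x'$ (F4.1).
* If $x\in Q$ and $x<b-1$, then $x+1\in Q$: if $t$ works for $x$, then $t$ or $t+2^x$ works for $x+1$, according to whether $\mathsf T'(x)$ fails or holds (F4.1).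
* For $x\in Q$ the witness $t<2^x$ is unique by F4.1, since $x\le b-1\le|w|$. Call it $t_x$.

**Step (d3): the sentence that decides between the two constructions.** Let ${\rm Ref}(x)$ be a $\Delta^b_1$-formula, in a bounded form, for "$x$ is a proof of $\bot$ from $U$", so that ${\rm Con}(U)$ is $\forall x\,\neg{\rm Ref}(x)$. Let $\chi$ be: "$b-1\in Q$, or ${\rm Ref}(x)$ for some $x\in Q$".

**Step (d4): the case $\chi$.** Here we find a definable code. If ${\rm Ref}$ holds somewhere in $Q$, let $p$ be the least $x$ with ${\rm Ref}(x)$. It exists by F4.2, because $Q$ lies below $|w|$, and $p\in Q$ by downward closure. Otherwise $b-1\in Q$, and we let $p=b-1$. In either case $p>n$ for every standard $n$. For $p=b-1$ this is Lemma 2(1). In the other case it holds because $U$ is consistent by Step (c), so that $\mathsf{S}^1_2\vdash\neg{\rm Ref}(\underline k)$ for every standard $k$ by F0.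

Let $t=t_p<2^p\le2^{b-1}$. For each $\varphi$ we have $\underline{\ulcorner\varphi\urcorner}<p$, so by (2)
$${\rm Bit}(\underline{\ulcorner\varphi\urcorner},t)=1\;\leftrightarrow\;\mathsf T'(\underline{\ulcorner\varphi\urcorner})\;\leftrightarrow\;\varphi^I.$$
By (1) the biconditional of $U$ for $\varphi$ holds in $M'_t$; and $M'_t\models\mathsf{S}^1_2+\theta+\eta$ by Step (b). So every axiom of $U$ holds in $M'_t$. Since $p$ and hence $t_p$ are definable without parameters, so is $M'_t$.

**Step (d5): the case $\neg\chi$.** Here we use consistency instead of a code. Every $x\in Q$ satisfies $x<b-1$, so $Q$ is closed under successor: it is a cut. No element of $Q$ satisfies ${\rm Ref}$. By F3, $Q$ has a definable subcut $Q'$ closed under $+,\cdot,\#$. By F1, $Q'\models\mathsf{S}^1_2$; and ${\rm Ref}$, being bounded, is absolute, so $Q'\models{\rm Con}(U)$. The axiom set of $U$ is p-time, hence $\Delta^b_1$-defined, and F2 gives a one-dimensional parameter-free interpretation of $U$ in $Q'$.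

**Step (d6): gluing.** Both interpretations are one-dimensional and parameter-free, so F4.3 with the sentence $\chi$ combines them into one interpretation of $U$ in $A+\mathsf{TB}^-_N$.

With Steps (a) and (c), $U$ is a consistent, p-time axiomatized extension of $\mathsf{S}^1_2$ that is mutually interpretable with $A+\mathsf{TB}^-_N$. This proves Theorem 1, and the conjecture is false. $\square$

## 10. Comparing number systems and restricted consistency

For Theorem 2 the theory $A$ is arbitrary. It need not speak about numbers, and it need not contain $\theta$. We need the following published facts. Let ${\rm Con}_n(D)$ say: there is no proof of $\bot$ from $D$ that uses only formulas of quantifier-alternation complexity $\le n$. It has the form $\forall x\,(\text{bounded})$; so, by F1, it passes from a model of $\mathsf{S}^1_2$ to every initial segment closed under the functions. (The sentence $\forall x\exists y\,\rho$ with $\rho$ quantifier-free has two alternating blocks; with $n$ fixed, proofs may be as long as they like but the number of such blocks in their formulas is limited.)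

**Fact G1.** (Pudlák, *Cuts, consistency statements and interpretations*, JSL 50 (1985).) If $D$ is sequential and $N_1,N_2:\mathsf{S}^1_2\lhd D$, there are $D$-definable cuts $C_i$ of $N_i$, closed under the functions of $\mathsf{S}^1_2$, and a $D$-definable isomorphism (modulo the equalities, and closed under them) between $C_1$ and $C_2$.

*Example.* In $\mathsf{S}^1_2$ let $N_1$ be the identity and $N_2$ the restriction to a definable cut $X$ closed under the functions. Then $C_1=C_2=X$ with the identity map will do.

**Fact G2.** (Pudlák, loc. cit.; Visser, *The unprovability of small inconsistency*, Arch. Math. Logic 32 (1993); Visser, *Can we make the second incompleteness theorem coordinate free?*, J. Logic Comput. 21 (2011).) Let $D$ be finitely axiomatized and sequential. For every $n$, $D$ interprets $\mathsf{S}^1_2+{\rm Con}_n(D)$. For all sufficiently large $n$, $\mathsf{S}^1_2+{\rm Con}_n(D)$ interprets $D$.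

**Fact G3.** $\mathsf{S}^1_2+\mathsf{exp}=\mathsf{I}\Delta_0+\mathsf{exp}$. $\mathsf{I}\Delta_0+\mathsf{supexp}\vdash{\rm Con}(\mathsf Q)$ (Wilkie–Paris, APAL 35 (1987)). $\mathsf{S}^1_2$ is interpretable in $\mathsf Q$, verifiably in $\mathsf{S}^1_2$ (as $\mathsf{S}^1_2$ is finitely axiomatized). Hence $\mathsf{I}\Delta_0+\mathsf{supexp}\vdash{\rm Con}(\mathsf{S}^1_2)$.

Here $\mathsf{exp}$ says that $2^x$ always exists. The function ${\sf supexp}$ is given by ${\sf supexp}(0)=1$, ${\sf supexp}(x+1)=2^{{\sf supexp}(x)}$, and the axiom $\mathsf{supexp}$ says that it is total.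

**Fact G4.** $\mathsf{S}^1_2\vdash{\rm Con}(\mathsf{S}^1_2)\to{\rm Con}(\mathsf{S}^1_2+\neg{\rm Con}(\mathsf{S}^1_2))$ (formalized second incompleteness theorem; Wilkie–Paris; Buss).

## 11. Interpreting $\theta$ in $\mathsf{S}^1_2$ without parameters

To store numbers in the height of a model we need a model of $\theta$. The next lemma provides one in every model of $\mathsf{S}^1_2$. It matters that there are no parameters: the inner truths that $\mathsf T$ must decide have to be *sentences*, because $\mathsf{TB}^-_N$ says nothing about formulas with parameters.

**Lemma 3.** $\mathsf{S}^1_2$ interprets $V:=\mathsf{S}^1_2+\theta$, without parameters.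

*Proof.* By Lemma 1 we need a blur $E$ and an $a$ such that $2^{2^a}\notin E$ and $E\cdot2^{2^a}\subseteq L$. So we need a place $a$ that some definable cut fails to contain. Some failure of growth in the model will supply it.

**Step 1: with a parameter, over $\mathsf{S}^1_2+\neg{\rm Con}(\mathsf{S}^1_2)$.** This step produces $a$ from a number $z$ at which growth fails. Let $M$ be a model of this theory. If $\mathsf{exp}$ and $\mathsf{supexp}$ both held, G3 would give ${\rm Con}(\mathsf{S}^1_2)$. So one of two cases holds.

*Case (i): $2^z$ does not exist for some $z$.* Such a $z$ exceeds every standard number. Let $g(y)=|y|-1$, so that $2^{g(y)}\le y<2^{g(y)+1}$ for $y\ge1$. Let $a=g(g(g(g(z))))$, which also exceeds every standard number. Using $2^{g(y)}\le y$ four times, we get $2^a_4\le z$. So $2^a_4\!\downarrow$, which says $2^{2^a}\in L$.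

We claim that $2^a_6$ does not exist. Suppose it does. From $y+1\le2^{g(y)+1}$ we get successively
$$g^3(z)+1\le2\cdot2^a,\quad g^2(z)+1\le2^{2\cdot 2^a}=(2^a_2)^2,\quad g(z)+1\le2^{(2^a_2)^2},\quad z+1\le2_2^{(2^a_2)^2}.$$
The right-hand sides exist: as $a\ge 1$, $2\cdot2^a\le2^a_2$, so $(2^a_2)^2=2^{2\cdot2^a}\le2^a_3$, and therefore $2^{(2^a_2)^2}\le2^a_4$ and $2_2^{(2^a_2)^2}\le2^a_5$. One more exponentiation gives
$$2^z\le2_3^{(2^a_2)^2}\le2_3^{2^a_3}=2^a_6,$$
so $2^z$ exists, a contradiction.

Next we turn this into a cut that misses $a$. For a cut $X$ let $X^+$ be as in F3, and let $X^{e}=\{x:2^x\!\downarrow\;\in X^+\}$ (here $e$ is just a superscript). $X^e$ is a cut: it is downward closed, $2^0=1\in X^+$, and $2^{x+1}=2^x+2^x$. For $x\in X^e$ we have $2^x\in X^+\subseteq X$. Apply this four times, starting from the cut $L$: if $x\in L^{eeee}$, then $2^x_4\in L$, so $2^x_6\!\downarrow$. By the claim, $a\notin L^{eeee}$.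

Let $E$ be a subcut of the cut $J\cap L^{eeee}$ closed under $+,\cdot$ (F3). Then $a\notin E$, so $2^{2^a}\notin E$, since $a\le2^{2^a}$. Also $E\cdot2^{2^a}\subseteq L$, because $E\subseteq J$ and $2^{2^a}\in L$. By Lemma 1, $M[E,2^{2^a}]\models V$.

*Case (ii): $\mathsf{exp}$ holds and ${\sf supexp}(z)$ is undefined for some $z$.* Then $L=M$. The class $\{x:{\sf supexp}(x)\!\downarrow\}$ is downward closed, contains $0$, and is closed under successor by $\mathsf{exp}$; so it is a cut, and it misses $z$. Let $E$ be a subcut closed under $+,\cdot$ (F3). Then $z\notin E$, so $2^{2^z}\notin E$, and $E\cdot2^{2^z}\subseteq M=L$. By Lemma 1, $M[E,2^{2^z}]\models V$.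

Let $\beta(z)$ say: $2^z$ does not exist, or $\mathsf{exp}$ holds and ${\sf supexp}(z)$ is undefined. Then $\mathsf{S}^1_2+\neg{\rm Con}(\mathsf{S}^1_2)$ proves $\exists z\,\beta(z)$ and interprets $V$ with any parameter $z$ that satisfies $\beta(z)$. (Case (i) is used if $\mathsf{exp}$ fails, Case (ii) otherwise.)

**Step 2: with a parameter, over $\mathsf{S}^1_2$.** This step removes the assumption $\neg{\rm Con}(\mathsf{S}^1_2)$. If ${\rm Con}(\mathsf{S}^1_2)$ holds, then by G4 ${\rm Con}(\mathsf{S}^1_2+\neg{\rm Con}(\mathsf{S}^1_2))$ holds, and F2 gives a parameter-free, one-dimensional interpretation $H$ of $\mathsf{S}^1_2+\neg{\rm Con}(\mathsf{S}^1_2)$; inside it we apply Step 1. If $\neg{\rm Con}(\mathsf{S}^1_2)$, we apply Step 1 directly. Put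
$$\alpha(z):=\big(\neg{\rm Con}(\mathsf{S}^1_2)\wedge\beta(z)\big)\vee\big({\rm Con}(\mathsf{S}^1_2)\wedge\delta_H(z)\wedge\beta^H(z)\big).$$
Then $\mathsf{S}^1_2\vdash\exists z\,\alpha(z)$, and, by F4.3 with the sentence ${\rm Con}(\mathsf{S}^1_2)$, the theory $S(z):=\mathsf{S}^1_2+\alpha(z)$, with $z$ a new constant, interprets $V$.

**Step 3: removing the parameter.** We cannot choose a $z$, and models of $V$ for different $z$ cannot be intersected. But consistency statements on cuts can be, so we pass through them. $V$ is finitely axiomatized and sequential. By G2 let $n$ be so large that $\mathsf{S}^1_2+{\rm Con}_n(V)$ interprets $V$. Again by G2, $V$, hence $S(z)$, interprets $\mathsf{S}^1_2+{\rm Con}_n(V)$. Apply G1 in the sequential theory $S(z)$ to this interpretation and the identity. We get a cut of the interpreted numbers, closed under the functions, and an isomorphism of it with a cut $C_z$ of the identity, also closed under the functions. Since ${\rm Con}_n(V)$ is universal with bounded matrix, it is inherited by the first cut, and the isomorphism transfers it to $C_z$. So $\mathsf{S}^1_2$ proves: for all $z$ with $\alpha(z)$, $C_z$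 is a cut closed under the functions of $\mathsf{S}^1_2$, and ${\rm Con}_n(V)$ holds on $C_z$.

Put
$$C=\{x:\forall z\,(\alpha(z)\to x\in C_z)\}.$$
As an intersection of cuts closed under the functions, $C$ is a cut closed under the functions, and it is defined without parameters. By F1, $C\models\mathsf{S}^1_2$. As $\exists z\,\alpha(z)$, $C$ is contained in some $C_z$, so $C\models{\rm Con}_n(V)$ by absoluteness of the matrix. Hence $\mathsf{S}^1_2$ interprets $\mathsf{S}^1_2+{\rm Con}_n(V)$ without parameters, and therefore $V$. $\square$

## 12. Proof of Theorem 2

Let $A,N$ be as in the theorem. In Theorem 1 the inner model had to satisfy $\theta$, because $A$ contained $\theta$; it was a truncation built from $J$ and $|w|$. Now the inner model will be $J$ itself. It has to be a model of a theory mutually interpretable with $A$.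

**Set-up.** By G2 fix $n$ such that $B:=\mathsf{S}^1_2+{\rm Con}_n(A)$ is mutually interpretable with $A$, say $R:B\lhd A$ and $P:A\lhd B$. Let $U$ be
$$\mathsf{S}^1_2+\theta+(w\ge1)+\text{“}J\text{ is closed under }\#\text{”}+{\rm Con}_n(A)^J+\big\{(\varphi^P)^J\leftrightarrow{\rm Bit}(\underline{\ulcorner\varphi\urcorner},t_w)=1:\varphi\text{ a sentence of the language of }A\big\},$$
with $t_w=w-2^{|w|-1}$ as before. As in Section 7, $U$ is a p-time axiomatized extension of $\mathsf{S}^1_2$.

**Step (a): $U$ interprets $A+\mathsf{TB}^-_N$.** As in Theorem 1, we interpret $A$ in the inner model and let $\mathsf T$ read the bits of $t_w$. The new point is that $\mathsf T$ applies to $N$-numbers of the interpreted model of $A$, which must be matched with the numbers of $J$.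

Work in $U$. $J$ is an initial segment containing $1$ and closed under $+,\cdot,\#$, so $J\models\mathsf{S}^1_2$ by F1, and $J\models B$ since ${\rm Con}_n(A)^J$. Hence $P$, used inside $J$, gives a model $P(J)\models A$. The theory $B$ is sequential. Apply G1 in $B$ to the identity and to the interpretation of $\mathsf{S}^1_2$ that $N$ gives inside $P$. We get a $B$-definable cut $J_0$ and a $B$-definable isomorphism $F$ from $J_0$ onto a cut of the $N$-numbers of $P$, both cuts being closed under the functions. Use both inside $J$. Interpret the language of $A$ by $P(J)$ and translate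
$$\mathsf T(\vec x)\quad\text{as}\quad\exists i\in J_0\,\big(F(i,\vec x)\wedge{\rm Bit}(i,t_w)=1\big),$$
with the bit computed in the ambient model.

*Equality.* This translation respects the equality of $P$: tuples in the domain of the $N$-numbers that are $P$-equal componentwise are equal as $N$-numbers, and $F$ is closed under the equality of the $N$-numbers of $P$.

*Biconditionals.* Let $k=\ulcorner\varphi\urcorner$. We have $\underline k\in J_0$, since $J_0$ is a cut. The formula $y=t_k$ is absolute between a number system and its cuts closed under the functions, and isomorphisms preserve it. So $F$ sends $\underline k$ to the class of all $\vec x$ that satisfy the translation of $\delta_N\wedge\underline k^N$. For every such $\vec x$ we therefore have $F(\underline k,\vec x)$, and $\underline k$ is the only $i$ with $F(i,\vec x)$, because $F$ is one-to-one. Thus the translation of $\mathsf T(\vec x)$ is equivalent to ${\rm Bit}(\underline k,t_w)=1$, i.e. by the axioms of $U$ to $(\varphi^P)^J$, which is the translation of $\varphi$.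

**Step (b): $\mathsf T$-free objects in $A$, and the consistency of $U$.** This step builds in $A$, without $\mathsf T$, a model of $\theta$ in which numbers can be stored and a fixed small model of $B$ that serves as blur and as inner model at the same time.

Let $M\models A$. Then $R(M)\models B$. Lemma 3 applied inside $R(M)$ gives a model $Y\models\mathsf{S}^1_2+\theta$, definable without parameters, with $w=w(Y)$, $b=|w|-1$, $J^*=J^*(Y)$. By G1, applied in $B$ to the identity and to the interpretation of Lemma 3, there are a cut $C$ of $R(M)$ and a definable isomorphism of $C$ onto a cut $C^Y$ of $Y$. The class $C^Y\cap J^*$ is a cut of $Y$ by Lemma 2(1). Let $E$ be a subcut of it closed under $+,\cdot,\#$ (F3). Then $E\models\mathsf{S}^1_2$ by F1. Moreover $E$ is isomorphic to an initial segment, closed under the functions, of $R(M)\models{\rm Con}_n(A)$, so $E\models{\rm Con}_n(A)$. Hence $E\models B$.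

For a sentence $\varphi$ of the language of $A$, let $\varphi^\diamond$ be the $\mathsf T$-free sentence of the language of $A$ that expresses $E\models\varphi^P$. It is a sentence, since everything was defined without parameters.

Let $t<2^{b-1}$ in $Y$. As $E\subseteq J^*$, Lemma 2(2), applied in $Y$, gives $Y_{E,t}\models\mathsf{S}^1_2+\theta$ with
$$w(Y_{E,t})=2^{b-1}+t\ge1,\qquad|w(Y_{E,t})|=b,\qquad t_{w(Y_{E,t})}=t,\qquad J(Y_{E,t})=E.$$
Since $E$ is closed under $\#$ and $E\models{\rm Con}_n(A)$, the model $Y_{E,t}$ satisfies all axioms of $U$ other than the biconditionals. Its $J$ is $E$ whatever $t$ is, so $(\varphi^P)^J$ in $Y_{E,t}$ means $\varphi^\diamond$ in $M$. Hence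
$$Y_{E,t}\models\big((\varphi^P)^J\leftrightarrow{\rm Bit}(\underline{\ulcorner\varphi\urcorner},t_w)=1\big)\iff\big(\varphi^\diamond\leftrightarrow{\rm Bit}(\underline{\ulcorner\varphi\urcorner},t)=1\big).\tag{3}$$

*$U$ is consistent.* Given $\varphi_1,\dots,\varphi_k$ with distinct codes, take $M\models A$ and let $t=\sum\{2^{\ulcorner\varphi_i\urcorner}:M\models\varphi_i^\diamond\}$. It is standard, so $t<2^{b-1}$ by Lemma 2(1). By (3), $Y_{E,t}$ satisfies the biconditionals for $\varphi_1,\dots,\varphi_k$. Use compactness.

**Step (c): $A+\mathsf{TB}^-_N$ interprets $U$.** We repeat Section 9 inside $Y$. Work in $(M,\mathsf T)\models A+\mathsf{TB}^-_N$.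

**Step (c1): moving $\mathsf T$ from $N$ to $Y$.** $\mathsf T$ speaks about $N$-numbers, while bits are to be collected in $Y$. Both $E$ and $N$ give interpretations of $\mathsf{S}^1_2$ in $A$. By G1 there are cuts $E_0$ of $E$ and $N_0$ of $N$, closed under the functions, and an $A$-definable isomorphism $G:E_0\to N_0$. Let $f$ be the p-time function $\ulcorner\varphi\urcorner\mapsto\ulcorner\varphi^\diamond\urcorner$, computed in $E$. For $x\in Y$ let $\mathsf T'(x)$ say:
$$x\in E_0\text{ codes a sentence of the language of }A,\quad f(x)\in E_0,\quad\text{and}\quad\exists\vec y\,\big(G(f(x),\vec y)\wedge\mathsf T(\vec y)\big).$$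
This respects the equality of $Y$, since $G$ is closed under the equalities. For each $\varphi$,
$$\mathsf T'(\underline{\ulcorner\varphi\urcorner})\leftrightarrow\varphi^\diamond.$$
Indeed $\underline{\ulcorner\varphi\urcorner}$ and $f(\underline{\ulcorner\varphi\urcorner})=\underline{\ulcorner\varphi^\diamond\urcorner}$ are in the cut $E_0$. As in Step (a), $G$ sends $\underline{\ulcorner\varphi^\diamond\urcorner}$ to the class of all $\vec y$ that satisfy $\delta_N$ and the $N$-translated numeral formula. $\mathsf{TB}^-_N$ speaks about all these $\vec y$, and says $\mathsf T(\vec y)\leftrightarrow\varphi^\diamond$, as $\varphi^\diamond$ is a $\mathsf T$-free sentence of the language of $A$.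

**Step (c2): the coded places.** In $Y$ define
$$Q=\big\{x\le b-1:\exists t<2^x\,\forall y<x\,\big({\rm Bit}(y,t)=1\leftrightarrow\mathsf T'(y)\big)\big\}.$$
Exactly as in Step (d2) of Section 9, using F4.1 in $Y$: $0\in Q$; $Q$ is downward closed (reduce $t$ modulo a power of $2$); if $x\in Q$ and $x<b-1$, then $x+1\in Q$ (use $t$ or $t+2^x$); and for $x\in Q$ the witness $t_x$ is unique, up to the equality of $Y$. Let ${\rm Ref}$ be as in Step (d3) of Section 9, now for the present $U$, and let $\chi$ be: "$b-1\in Q$, or ${\rm Ref}(x)$ for some $x\in Q$".

**Step (c3): the case $\chi$.** Again we find a definable code. Let $p$ be the least element of $Y$ that satisfies ${\rm Ref}$, if ${\rm Ref}$ holds somewhere in $Q$ (it exists by F4.2 in $Y$, as $Q$ lies below $|w|$); otherwise let $p=b-1$. Then $p\in Q$. And $p$ is above all standard numbers: in the first case because $U$ is consistent, so that $\mathsf{S}^1_2\vdash\neg{\rm Ref}(\underline k)$ for each $k$; in the second case by Lemma 2(1). Let $t=t_p<2^p\le2^{b-1}$. For each $\varphi$ we have $\underline{\ulcorner\varphi\urcorner}<p$, so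
$${\rm Bit}(\underline{\ulcorner\varphi\urcorner},t)=1\;\leftrightarrow\;\mathsf T'(\underline{\ulcorner\varphi\urcorner})\;\leftrightarrow\;\varphi^\diamond.$$
By (3) and Step (b), every axiom of $U$ holds in $Y_{E,t}$, which is definable without parameters.

**Step (c4): the case $\neg\chi$.** Again we use consistency. Every $x\in Q$ is below $b-1$, so $Q$ is a cut of $Y$, and no element of $Q$ satisfies ${\rm Ref}$. By F3 it has a subcut closed under $+,\cdot,\#$. By F1 this subcut satisfies $\mathsf{S}^1_2+{\rm Con}(U)$, and it interprets $U$ by F2.

**Step (c5): gluing.** In both interpretations the objects are tuples that represent single elements of $Y$, since the Henkin interpretation of F2 is one-dimensional. So the dimensions agree, and F4.3 with the sentence $\chi$ combines the two into an interpretation of $U$ in $A+\mathsf{TB}^-_N$.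

Together with Steps (a) and (b), this shows that $A+\mathsf{TB}^-_N$ is mutually interpretable with the consistent, p-time axiomatized extension $U$ of $\mathsf{S}^1_2$. This proves Theorem 2. $\square$
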